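\title{Sums of a torsion unit and a nilpotent:\\ a t-fine ring that is neither periodic nor clean}

\begin{abstract}
A nonzero ring is t-fine if each of its nonzero elements is the sum of a unit of finite multiplicative order and a nilpotent element. For every locally finite field $K$ we construct a t-fine ring with center $K$, a direct limit of matrix rings over $K[t]$, that is not periodic, not clean and not strongly $\pi$-regular; it is not even an exchange ring or a $\pi$-regular ring. This answers questions of Bien, Danchev and Ramezan-Nassab. We also show that every t-fine ring is simple with locally finite center, that a nonzero ring embeds in a t-fine ring exactly when it has prime characteristic, and that the t-fine rings with a polynomial identity are the matrix rings over locally finite fields.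
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are associative with identity, and subrings and homomorphisms are unital. A unit $u$ of a ring is a \emph{torsion unit} if $u^k=1$ for some $k\ge1$. A nonzero ring $R$ is \emph{fine} if every nonzero element of $R$ is the sum of a unit and a nilpotent element, and \emph{t-fine} if every nonzero element can be written as
\[
u+b,\qquad u \text{ a torsion unit},\quad b \text{ nilpotent}.
\]
The element $0$ must be excluded: $0=u+b$ would make the unit $u=-b$ nilpotent, which forces $1=0$.

A field has no nonzero nilpotent, so it is t-fine exactly when all its nonzero elements are roots of unity. These are the \emph{locally finite} fields, those whose finitely generated subfields are finite (Lemma~\ref{lem:lf}). The following facts are known.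
\begin{itemize}
\item[(i)] A commutative ring is t-fine if and only if it is a locally finite field.
\item[(ii)] If $R$ is t-fine, then so is $\mathrm{M}_n(R)$ for every $n\ge1$.
\item[(iii)] If $R$ is t-fine and either $R$ is local or the set of nilpotent elements of $R$ is closed under addition, then $R$ is a locally finite field.
\end{itemize}
We do not rely on these facts; (i), and (ii) for fields, are reproved on the way.

The examples that (i) and (ii) provide are the rings $\mathrm{M}_n(L)$ with $L$ a locally finite field, and they have a strong finiteness property. An element $x$ of a ring is \emph{periodic} if $x^m=x^n$ for some natural numbers $m\ne n$ (multiplying by $x$, we may take $1\le m<n$), and a ring is \emph{periodic} if all its elements are. The entries of a matrix over $L$ generate a finite subfield $F$, so the matrix lies in the finite ring $\mathrm{M}_n(F)$ and its powers repeat. The definition points the same way. Torsion units and nilpotents are periodic, and in prime characteristic $p$ so is their sum when they commute: if $u^k=1$, $b^{p^r}=0$ and $ub=bu$, then $(u+b)^{p^rk}=(u^{p^r}+b^{p^r})^k=1$. One may therefore guess that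 every t-fine ring is periodic, or at least has the usual consequences of periodicity. A ring $R$ is \emph{strongly $\pi$-regular} if for every $a\in R$ there is $n\ge1$ with $a^n\in a^{n+1}R\cap Ra^{n+1}$, and \emph{clean} if every element is the sum of an idempotent and a unit. Then
\begin{equation}\label{eq:chain}
\text{periodic}\ \Longrightarrow\ \text{strongly $\pi$-regular}\ \Longrightarrow\ \text{clean}.
\end{equation}
The first implication holds because $a^m=a^n$ with $1\le m<n$ gives $a^m=a^{m+1}a^{n-m-1}=a^{n-m-1}a^{m+1}$; for the second see \cite{Nic99}. Bien, Danchev and Ramezan-Nassab \cite{BDR} asked: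
\begin{quote}
Is there a t-fine ring that is not periodic? Is every t-fine ring clean, or even strongly $\pi$-regular?
\end{quote}

A single matrix shows that the guess is doubtful when $u$ and $b$ do not commute. Over $\mathbb{F}_p[t]$,
\[
\begin{pmatrix}1&1\\ t&1\end{pmatrix}=\begin{pmatrix}1&0\\ t&1\end{pmatrix}+\begin{pmatrix}0&1\\ 0&0\end{pmatrix};
\]
the first summand has order $p$, the second has square zero, and the sum is not periodic because the powers of its determinant $1-t$ are distinct. The difficulty is to find a ring in which \emph{every} nonzero element splits in this way while some element remains as badly behaved as $t$ is in a polynomial ring.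

Our ring fails two properties weaker than those in \eqref{eq:chain}. A ring $R$ is \emph{$\pi$-regular} if for every $a$ there is $l\ge1$ with $a^l\in a^lRa^l$, and \emph{von Neumann regular} if $l=1$ always works. Strongly $\pi$-regular rings are $\pi$-regular: iterating the two defining equations gives $a^n=a^{2n}x=ya^{2n}$, so $ya^n=ya^{2n}x=a^nx$ and $a^nxa^n=ya^{2n}=a^n$. By Nicholson \cite{Nic77}, $R$ is an \emph{exchange ring} if and only if for every $x\in R$ there is an idempotent $e\in xR$ with $1-e\in(1-x)R$; the reader may take this as the definition. Clean rings are exchange rings, element by element: if $x=f+v$ with $f^2=f$ and $v$ a unit, then $x(1-f)=v(1-f)$ and $(1-x)f=-vf$, so the idempotent $e=v(1-f)v^{-1}$ satisfies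
\begin{equation}\label{eq:cleanexch}
e=x(1-f)v^{-1}\in xR,\qquad 1-e=vfv^{-1}=-(1-x)fv^{-1}\in(1-x)R .
\end{equation}

\begin{theorem}\label{thm:A}
Let $K$ be a locally finite field. There is a t-fine ring $R$ with center $K$, a direct limit of rings $\mathrm{M}_{n_i}(K[t])$ along injective unital $K$-algebra maps, with $K[t]\subseteq R$, such that the element $t\in R$
\begin{itemize}
\item[(1)] is not periodic;
\item[(2)] is not a sum of an idempotent and a unit; moreover, there is no idempotent $e\in tR$ with $1-e\in(1-t)R$;
\item[(3)] satisfies $t^l\notin t^{l+1}R$ and $t^l\notin t^lRt^l$ for all $l\ge1$.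
\end{itemize}
So $R$ is not periodic, not clean, not an exchange ring, not strongly $\pi$-regular and not $\pi$-regular.
\end{theorem}

Thus a t-fine ring that is not periodic exists, and t-fine rings need be neither clean nor strongly $\pi$-regular. Three further theorems describe what t-fine rings do satisfy. The first restricts all of them, the second shows that only the characteristic restricts their subrings, and the third says when the guess above is right.

\begin{theorem}\label{thm:B}
Every t-fine ring $R$ is simple and its center is a locally finite field. In particular $R$ is an $\mathbb{F}_p$-algebra for some prime $p$.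
\end{theorem}

\begin{theorem}\label{thm:C}
Let $K$ be a locally finite field, $V$ a $K$-vector space of infinite dimension $\kappa$, and $I=\{a\in\operatorname{End}_K(V):\operatorname{rank}a<\kappa\}$. Then $E=\operatorname{End}_K(V)/I$ is t-fine. It is von Neumann regular, but neither periodic nor strongly $\pi$-regular. Consequently, a nonzero ring $A$ embeds as a unital subring in some t-fine ring if and only if $pA=0$ for some prime $p$.
\end{theorem}

\begin{theorem}\label{thm:D}
A t-fine ring $R$ is periodic if and only if it is algebraic over its center, and then it is strongly $\pi$-regular and clean. The t-fine rings that satisfy a polynomial identity are exactly the rings $\mathrm{M}_n(L)$ with $L$ a locally finite field.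
\end{theorem}

The proof of Theorem~\ref{thm:A} balances two demands. A matrix over $K[t]$ splits as a torsion unit plus a nilpotent as soon as its trace is constant and it has an off-diagonal entry $1$ (Section~\ref{sec:split}). A matrix $T$ over $K[t]$ is not clean as long as $T(0)$ and $1-T(1)$ both have rank less than half the size (Section~\ref{sec:rank}). The maps $a\mapsto\operatorname{diag}(a,\dots,a,\text{constant block})$ serve both: a multiple of $p$ copies kill the trace, the constant block supplies the entry $1$, and a very large number of copies keeps the image of $t$ close in rank to the scalar matrix $t$ (Section~\ref{sec:tower}). Theorem~\ref{thm:B} is proved in Section~\ref{sec:simple}, Theorem~\ref{thm:C} in Section~\ref{sec:end}, and Theorem~\ref{thm:D} in Section~\ref{sec:pi}.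

\section{Simplicity and the center}\label{sec:simple}

\begin{lemma}\label{lem:lf}
For a field $K$ the following are equivalent: \textup{(a)} $K$ is locally finite; \textup{(b)} every nonzero element of $K$ is a root of unity; \textup{(c)} $K$ has prime characteristic $p$ and is algebraic over $\mathbb{F}_p$.
\end{lemma}

\begin{proof}
If (a) holds, a nonzero $x$ lies in the finite multiplicative group of the subfield it generates, which gives (b). If (b) holds, the characteristic is not $0$ because $2$ is not a root of unity in $\mathbb{Q}$, and every element is a root of $X$ or of some $X^k-1$, which gives (c). If (c) holds, $\mathbb{F}_p(x_1,\dots,x_r)$ has finite dimension over $\mathbb{F}_p$, which gives (a).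
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $N$ be a nonzero ideal of $R$ and write some $0\ne a\in N$ as $a=u+b$ with $u$ a unit and $b$ nilpotent. In $R/N$ the unit $\bar u=-\bar b$ is nilpotent, so $R/N=0$. Hence $R$ is simple.

Let $c\ne0$ be central, $c=u+b$ with $u^k=1$ and $b$ nilpotent. Since $c$ is central, $b$ commutes with $c$ and with $u=c-b$. If $c$ were nilpotent, $u=c-b$ would be a difference of commuting nilpotents, hence a nilpotent unit, which is impossible. So the center $Z(R)$ has no nonzero nilpotent. By the binomial theorem $c^k=(u+b)^k=1+bw$ with $w$ a polynomial in $u$ and $b$. Thus $c^k-1=bw$ is nilpotent and central, so $c^k=1$. Every nonzero element of $Z(R)$ is therefore invertible in $Z(R)$ and a root of unity, and Lemma~\ref{lem:lf} applies.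
\end{proof}

The first paragraph of this proof used only that $u$ is a unit. It shows, in any ring, that a sum of a unit and a nilpotent lies in no proper ideal.

\section{Splitting a matrix over $K[t]$}\label{sec:split}

Let $K$ be a locally finite field of characteristic $p$. We write $1$ for identity matrices, identify a scalar $\lambda$ with $\lambda\cdot1$, and call two matrices in $\mathrm{M}_n(S)$ \emph{similar} if they are conjugate under $\mathrm{GL}_n(S)$. Being a torsion unit plus a nilpotent is invariant under similarity.

Which $X\in\mathrm{M}_n(K[t])$ are a torsion unit plus a nilpotent? Two conditions are necessary. First, $X$ lies in no proper ideal. Second, the trace is constant.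

\begin{lemma}\label{lem:trace}
If $X=U+B$ in $\mathrm{M}_n(K[t])$ with $U$ a torsion unit and $B$ nilpotent, then $\operatorname{tr}X\in K$.
\end{lemma}

\begin{proof}
Over an algebraic closure of $K(t)$ the eigenvalues of $B$ are $0$ and those of $U$ are roots of unity. So $\operatorname{tr}X=\operatorname{tr}U$ is a polynomial in $t$ that is algebraic over $K$. The powers of a nonconstant polynomial have distinct degrees and are linearly independent over $K$, so $\operatorname{tr}X$ is constant.
\end{proof}

The element $t$ fails both conditions. The matrix $\operatorname{diag}(t,\dots,t)$ with $p$ copies has trace $0$ but still lies in the ideal generated by $t$. We shall see that adding a nonscalar constant block repairs this. The mechanism is that a matrix with $1$'s on the diagonal splits at sight, into its lower triangular part and its strictly upper triangular part, and that one off-diagonal entry $1$ lets us change the diagonal at will by conjugation.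

Let $S$ be any ring, $r\ne s$ indices, $c\in S$, and let $cE_{rs}$ be the matrix with $c$ in position $(r,s)$ and $0$ elsewhere. As $(cE_{rs})^2=0$, the map
\[
\gamma_{rs}(c):\quad X\longmapsto(1-cE_{rs})\,X\,(1+cE_{rs})
\]
is a conjugation. It adds (column $r$)$\cdot c$ to column $s$ and then subtracts $c\,\cdot$(row $s$) from row $r$. Hence:
\begin{itemize}
\item[(E1)] only row $r$ and column $s$ change;
\item[(E2)] $X_{rr}$ becomes $X_{rr}-cX_{sr}$ and $X_{ss}$ becomes $X_{ss}+X_{sr}c$;
\item[(E3)] for $h\ne r$ the entry $X_{hs}$ becomes $X_{hs}+X_{hr}c$, and for $h\ne s$ the entry $X_{rh}$ becomes $X_{rh}-cX_{sh}$.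
\end{itemize}
If $X_{hr}=1$, then by (E3) $\gamma_{rs}(c)$ can turn $X_{hs}$ into $1$: the entry $1$ spreads along its row. If $X_{sr}=1$, then by (E2) $\gamma_{rs}(c)$ moves the amount $c$ from $X_{rr}$ to $X_{ss}$.

\begin{example}\label{ex:four}
Let $K=\mathbb{F}_2$, $s=t+1$, and let $X$ consist of two copies of $t$ and the constant block $\left(\begin{smallmatrix}0&0\\1&0\end{smallmatrix}\right)$. First spread the entry $X_{43}=1$ along row $4$ by $\gamma_{31}(1)$ and $\gamma_{32}(1)$:
\[
X=\begin{pmatrix}t&0&0&0\\0&t&0&0\\0&0&0&0\\0&0&1&0\end{pmatrix}
\ \longmapsto\
\begin{pmatrix}t&0&0&0\\0&t&0&0\\t&t&0&0\\1&1&1&0\end{pmatrix}.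
\]
Now apply $\gamma_{14}(s)$, $\gamma_{24}(s)$, $\gamma_{34}(1)$ in turn, using $t+s=1$ and $s+s=0$:
\[
\begin{pmatrix}1&s&s&s\\0&t&0&0\\t&t&0&ts\\1&1&1&s\end{pmatrix},\qquad
\begin{pmatrix}1&s&s&ts\\s&1&s&ts\\t&t&0&0\\1&1&1&0\end{pmatrix},\qquad
\begin{pmatrix}1&s&s&s^2\\s&1&s&s^2\\s&s&1&1\\1&1&1&1\end{pmatrix}.
\]
The two amounts $s$ moved into position $(4,4)$ cancel; this is where two copies of $t$ are needed. The last matrix is $U+B$ with $U$ its lower triangular part, diagonal included, and $B$ strictly upper triangular. Then $B^4=0$ and $U^4=1+(U-1)^4=1$.
\end{example}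

The two phases of the example work in general. We allow a noncommutative coefficient ring for use in Section~\ref{sec:end}. There the sum of the diagonal entries is not invariant under similarity: by (E2), $\gamma_{rs}(c)$ changes it by $X_{sr}c-cX_{sr}$. Hypothesis (b) below prevents such a change.

\begin{lemma}\label{lem:diag}
Let $S$ be a ring, $n\ge2$, and $X\in\mathrm{M}_n(S)$ with $X_{n,n-1}=1$. Assume that either \textup{(a)} $S$ is commutative, or \textup{(b)} $X_{q,n-1}=0$ for all $q\le n-2$. Let $d_1,\dots,d_n\in S$ satisfy $\sum_id_i=\sum_iX_{ii}$. Then $X$ is similar to a matrix $Y$ with diagonal $(d_1,\dots,d_n)$ and $Y_{n,n-1}=1$.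
\end{lemma}

\begin{proof}
We write $X$ for the current matrix throughout.

\emph{Phase 1.} For $q=1,\dots,n-2$ in turn, apply $\gamma_{n-1,q}(c)$ with $c=1-X_{nq}$. By (E3) the entry $X_{nq}$ becomes $X_{nq}+X_{n,n-1}c=1$, and by (E1) the other entries of row $n$ do not change. At the end, $X_{nq}=1$ for all $q\le n-1$. The sum of the diagonal entries has not changed. In case (a) it is the trace. In case (b), the entries $X_{q',n-1}$ with $q'\le n-2$ lie neither in row $n-1$ nor in column $q$, so they stay $0$ by (E1), and then (E2) shows that each step leaves the diagonal fixed.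

\emph{Phase 2.} For $j=1,\dots,n-1$ in turn, apply $\gamma_{jn}(c)$ with $c=X_{jj}-d_j$. Since $X_{nj}=1$, (E2) shows that $X_{jj}$ becomes $d_j$ and $X_{nn}$ increases by $c$, so the sum of the diagonal entries is preserved. By (E1) the other diagonal entries and the entries $X_{nq}=1$, $q\le n-1$, do not change. At the end $X_{jj}=d_j$ for $j\le n-1$, and $X_{nn}=d_n$ by the condition on the sum.
\end{proof}

In Example~\ref{ex:four} the diagonal $(1,1,1,1)$ was available because the trace $0$ equals $4$ in $\mathbb{F}_2$. In general the trace is an arbitrary element of $K$, and we absorb it in a $2\times2$ block of determinant $1$. This is why Lemma~\ref{lem:diag} keeps track of $Y_{n,n-1}$.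

\begin{lemma}\label{lem:split}
Let $K$ be a locally finite field, $S$ a commutative ring containing $K$, and $n\ge2$. If $X\in\mathrm{M}_n(S)$ has an off-diagonal entry equal to $1$ and $\operatorname{tr}X\in K$, then $X=U+B$ with $U$ a torsion unit and $B$ nilpotent in $\mathrm{M}_n(S)$.
\end{lemma}

\begin{proof}
Conjugating by a permutation matrix, we may assume $X_{n,n-1}=1$. Put $d=\operatorname{tr}X-(n-2)\in K$. By Lemma~\ref{lem:diag}(a) we may assume that $X$ has diagonal $(1,\dots,1,d,0)$ and $X_{n,n-1}=1$. Define $U$ by $U_{rs}=X_{rs}$ for $r\ge s$, $U_{n-1,n}=-1$, and $U_{rs}=0$ for the remaining $r<s$. Then $B=X-U$ is strictly upper triangular, so $B^n=0$. The matrix $U$ is block lower triangular with diagonal blocks $1,\dots,1,\left(\begin{smallmatrix}d&-1\\1&0\end{smallmatrix}\right)$, so its characteristic polynomial is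
\[
\chi(\lambda)=(\lambda-1)^{n-2}(\lambda^2-d\lambda+1).
\]
The coefficients of $\chi$ lie in the finite field $K_0$ generated by $d$, and $\chi(0)=\pm1$. In the finite ring $K_0[\lambda]/(\chi)$ the class of $\lambda$ is therefore a unit, and a unit of a finite ring has finite order. So $\chi$ divides $\lambda^k-1$ in $K_0[\lambda]$ for some $k\ge1$. The Cayley--Hamilton theorem, valid over every commutative ring, gives $\chi(U)=0$, hence $U^k=1$.
\end{proof}

Over a field, the entry $1$ costs nothing unless the matrix is scalar.

\begin{lemma}\label{lem:scalar}
Let $C$ be an endomorphism of a vector space $Z$ over a field $K$ with $Cz\in Kz$ for all $z\in Z$. Then $C$ is a scalar. Consequently a nonscalar matrix in $\mathrm{M}_n(K)$ is similar to a matrix whose $(2,1)$ entry is $1$.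
\end{lemma}

\begin{proof}
If $v\ne w$ belong to a basis of $Z$, with $Cv=\alpha v$, $Cw=\beta w$ and $C(v+w)=\delta(v+w)$, then $\alpha=\delta=\beta$. So $C$ acts on the whole basis by one scalar. If $C$ is a nonscalar matrix, there is thus a vector $v$ with $v,Cv$ linearly independent, and in a basis that begins with $v,Cv$ the first column of $C$ is $(0,1,0,\dots,0)^T$.
\end{proof}

\begin{corollary}\label{cor:field}
If $L$ is a locally finite field, then $\mathrm{M}_n(L)$ is t-fine for every $n\ge1$.
\end{corollary}

\begin{proof}
A nonzero scalar is a torsion unit by Lemma~\ref{lem:lf}. A nonscalar matrix is covered by Lemma~\ref{lem:scalar} and Lemma~\ref{lem:split} with $K=S=L$.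
\end{proof}

\section{A rank obstruction to being clean}\label{sec:rank}

In $K[t]$ the element $t$ is not clean: the idempotents are $0$ and $1$, and neither $t$ nor $t-1$ is a unit. Put differently, if $t-f$ is a unit, then $f$ cannot vanish at $t=0$ and cannot equal $1$ at $t=1$, while an idempotent takes the same value at both points. For matrices, the value is replaced by the rank. For $a\in\mathrm{M}_n(K[t])$ and $s\in K$ let $a(s)\in\mathrm{M}_n(K)$ be obtained by substituting $t=s$ in every entry; $a\mapsto a(s)$ is a ring homomorphism.

\begin{lemma}\label{lem:rank}
Let $K$ be a field, $M=\mathrm{M}_n(K[t])$ and $T\in M$. If there is an idempotent $e\in TM$ with $1-e\in(1-T)M$, then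
\[
\operatorname{rank}T(0)+\operatorname{rank}\bigl(1-T(1)\bigr)\ge n .
\]
\end{lemma}

\begin{proof}
An idempotent matrix of rank $r$ over a field is similar to $\operatorname{diag}(1,\dots,1,0,\dots,0)$, so its characteristic polynomial is $\lambda^{n-r}(\lambda-1)^r$, and this polynomial determines $r$. Let $r$ be the rank of $e$ over $K(t)$. The characteristic polynomial of $e(s)$ is obtained from that of $e$ by substituting $t=s$ in the coefficients, and these are constant. So the idempotent $e(s)$ has rank $r$, and $1-e(s)$ has rank $n-r$, for every $s\in K$. (The trace would give $r$ only modulo the characteristic.) From $e=Ty$ we get $r=\operatorname{rank}e(0)\le\operatorname{rank}T(0)$, and from $1-e=(1-T)z$ we get $n-r=\operatorname{rank}(1-e(1))\le\operatorname{rank}(1-T(1))$. Add the two inequalities.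
\end{proof}

By \eqref{eq:cleanexch}, the inequality holds in particular when $T$ is the sum of an idempotent and a unit. For the matrix $X$ of Example~\ref{ex:four} we have $\operatorname{rank}X(0)=1$ and $\operatorname{rank}(1-X(1))=2$, and $1+2<4$. So $X$ is a torsion unit plus a nilpotent but not an idempotent plus a unit in $\mathrm{M}_4(\mathbb{F}_2[t])$. It remains to achieve the first property for all nonzero elements of a ring while keeping the second for one element.

\section{The tower and the proof of Theorem~\ref{thm:A}}\label{sec:tower}

Fix a locally finite field $K$ of characteristic $p$ and put $S=K[t]$.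

\subsection*{The constant blocks}
We want algebra maps $\mathrm{M}_n(S)\to\mathrm{M}_{n'}(S)$ of the form $a\mapsto\operatorname{diag}(a,\dots,a,\psi(a))$, where $\psi$ is a homomorphism into a matrix ring over $K$, and every $a\notin K$ should become nonscalar under the $\psi$ of some stage. Substitution of points of $K$ is not enough: for $K=\mathbb{F}_p$ the polynomial $t^p-t$ vanishes at all of them. We use instead the quotients $S/t^iS$, which see all coefficients of a polynomial of degree less than $i$.

For $i\ge1$ let $J_i\in\mathrm{M}_i(K)$ be the matrix of multiplication by $t$ on $S/t^iS$ in the basis $1,t,\dots,t^{i-1}$; thus $J_1=(0)$, and $J_2$ is the block of Example~\ref{ex:four}. For $f\in S$, $f(J_i)$ is the matrix of multiplication by $f$ on $S/t^iS$, so $f\mapsto f(J_i)$ is a $K$-algebra map $S\to\mathrm{M}_i(K)$ with kernel $t^iS$. Applying it to each entry of $a=(a_{rs})\in\mathrm{M}_n(S)$ gives the block matrix $a(J_i)=(a_{rs}(J_i))\in\mathrm{M}_{ni}(K)$, and $a\mapsto a(J_i)$ is a $K$-algebra map with kernel $t^i\mathrm{M}_n(S)$.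

\begin{lemma}\label{lem:detect}
Let $a\in\mathrm{M}_n(S)$, $a\notin K$, and suppose that all entries of $a$ have degree less than $i$. Then $a(J_i)$ is not a scalar matrix.
\end{lemma}

\begin{proof}
If $a(J_i)=\lambda\in K$, then $a-\lambda\in t^i\mathrm{M}_n(S)$. The entries of $a-\lambda$ have degree less than $i$ and are divisible by $t^i$, so $a=\lambda$.
\end{proof}

\subsection*{The ring}
Put
\[
k_i=i\,p^{\,i+2},\qquad n_1=1,\qquad n_{i+1}=(k_i+i)\,n_i,\qquad R_i=\mathrm{M}_{n_i}(S),
\]
\[
\varphi_i:R_i\to R_{i+1},\qquad\varphi_i(a)=\operatorname{diag}\bigl(\underbrace{a,\dots,a}_{k_i},\,a(J_i)\bigr).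
\]
Each $\varphi_i$ is an injective unital $K$-algebra map. Let $R=\varinjlim R_i$. We regard $R$ as the union of the chain $S=R_1\subseteq R_2\subseteq\cdots$, and for $a\in R_i$ and $j\ge i$ we write $a^{(j)}$ for the matrix in $R_j$ that represents $a$. Finitely many elements of $R$ lie in a common $R_j$, and an equation between them holds in $R$ if and only if it holds in $R_j$.

\begin{proposition}\label{prop:tfine}
The ring $R$ is t-fine and its center is $K$.
\end{proposition}

\begin{proof}
Let $0\ne a\in R_i$. If $a\in K$, then $a$ is a torsion unit by Lemma~\ref{lem:lf}, and $a=a+0$. Let $a\notin K$. Choose $j\ge i$ larger than the degrees of all entries of $a$, and put $b=a^{(j)}$. Every entry of $b$ is an entry of $a$ or a constant, so it has degree less than $j$; and $b\notin K$, since $b$ represents $a$. By Lemma~\ref{lem:detect}, $C=b(J_j)$ is a nonscalar matrix over $K$, and by Lemma~\ref{lem:scalar} some $QCQ^{-1}$ has an off-diagonal entry $1$. Conjugating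
\[
a^{(j+1)}=\operatorname{diag}(b,\dots,b,C)
\]
by $\operatorname{diag}(1,\dots,1,Q)$ gives a matrix with an off-diagonal entry $1$. Its trace is $k_j\operatorname{tr}b+\operatorname{tr}C=\operatorname{tr}C\in K$, because $p$ divides $k_j$. By Lemma~\ref{lem:split}, $a^{(j+1)}$ is a torsion unit plus a nilpotent in $R_{j+1}$, hence in $R$.

The maps $\varphi_i$ are $K$-algebra maps, so $K\subseteq Z(R)$. Let $z\in R_i$ be central in $R$. Then $z^{(i+1)}$ is central in the matrix ring $R_{i+1}$, so $z^{(i+1)}=f\cdot1$ with $f\in S$. Its last block $z(J_i)$ has entries in $K$, so $f\in K$.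
\end{proof}

\subsection*{The element $t$}
Let $T_j=t^{(j)}\in R_j$. For example, $T_2=\operatorname{diag}(t,\dots,t,0)$ with $p^3$ copies of $t$. The next lemma says that $T_j$ stays close in rank to the scalar matrix $t$.

\begin{lemma}\label{lem:density}
For all $j\ge1$ and $s\in K$ we have $\operatorname{rank}\bigl(T_j(s)-s\bigr)<n_j/4$.
\end{lemma}

\begin{proof}
Put $\rho_j=\operatorname{rank}(T_j(s)-s)/n_j$; then $\rho_1=0$. The matrix $T_{j+1}(s)-s$ is block diagonal with $k_j$ blocks $T_j(s)-s$ and one block of size $jn_j$. Therefore
\[
\rho_{j+1}\le\frac{k_j\rho_jn_j+jn_j}{(k_j+j)n_j}\le\rho_j+\frac{j}{k_j+j}=\rho_j+\frac1{p^{\,j+2}+1}<\rho_j+2^{-(j+2)},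
\]
and $\rho_j\le\sum_{1\le i<j}2^{-(i+2)}<\frac14$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By construction and Proposition~\ref{prop:tfine}, $R$ is a t-fine ring of the required form with center $K$ and $K[t]=R_1\subseteq R$.

(1) The powers of $t$ are distinct in $R_1$, hence in $R$.

(2) Suppose that $e^2=e$, $e=ty$ and $1-e=(1-t)z$ in $R$. Choose $j$ with $e,y,z\in R_j$. Lemma~\ref{lem:rank} gives $\operatorname{rank}T_j(0)+\operatorname{rank}(1-T_j(1))\ge n_j$, while Lemma~\ref{lem:density} with $s=0$ and $s=1$ bounds the left side by $n_j/2$. So no such $e$ exists, and by \eqref{eq:cleanexch} $t$ is not the sum of an idempotent and a unit.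

(3) The matrix $\varphi_i(a)$ is block diagonal with first block $a$. By induction, the first row and the first column of $T_j$ vanish except for the $(1,1)$ entry $t$, and the same holds for $T_j^l$ with $t^l$ in place of $t$. If $t^l=t^{l+1}y$ with $y\in R_j$, the $(1,1)$ entries give $t^l=t^{l+1}y_{11}$ in $K[t]$. If $t^l=t^lyt^l$, they give $t^l=t^{2l}y_{11}$. Both are impossible for $l\ge1$, since $t^{l+1}$ does not divide $t^l$.

The last sentence of the theorem follows from (1)--(3) and the definitions in Section~\ref{sec:intro}.
\end{proof}

\begin{remark}
Each feature of $\varphi_i$ has one task. If no $k_i$ were divisible by $p$, then $\operatorname{tr}T_j$ would be $k_1\cdots k_{j-1}t$ plus a constant, and by Lemma~\ref{lem:trace} $t$ would not be a torsion unit plus a nilpotent at any stage. If one fixed $J_m$ were used at every stage, the matrices with all entries in $t^mS$ would form a proper nonzero ideal of the limit, contrary to Theorem~\ref{thm:B}. The growth of $k_i/i$ is used only in Lemma~\ref{lem:density}, hence only in part (2), where the bound $n_j/2$ would suffice. Local finiteness of $K$ enters through the scalars and Lemma~\ref{lem:split},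 and Theorem~\ref{thm:B} shows that it cannot be dropped.
\end{remark}

\section{Endomorphism rings modulo small rank}\label{sec:end}

Let $K$, $V$, $\kappa$, $I$ and $E$ be as in Theorem~\ref{thm:C}, with $p$ the characteristic of $K$. The rank of an endomorphism is the dimension of its image. Since $\kappa$ is infinite, a sum of two cardinals less than $\kappa$ is less than $\kappa$, so $I$ is an ideal. It is proper because $1$ has rank $\kappa$, and nonzero, so $\operatorname{End}_K(V)$ itself is not t-fine. The two obstructions of Section~\ref{sec:split} now take a different form. The trace obstruction disappears because every endomorphism is a commutator (Lemma~\ref{lem:comm}), and the role of the scalar matrices is played by $K+I$ (Lemma~\ref{lem:pairs}).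

Let $W$ be a $K$-space of dimension $\kappa$ and $S=\operatorname{End}_K(W)$. As $\aleph_0\cdot\kappa=\kappa$, we can write $W=\bigoplus_{i\ge0}Y_i$ with each $Y_i$ of dimension $\kappa$. Let $\sigma\in S$ map each $Y_i$ isomorphically onto $Y_{i+1}$. Then $\sigma$ is injective and $W=Y_0\oplus\sigma W$.

\begin{lemma}\label{lem:comm}
For every $s\in S$ there is $x\in S$ with $x\sigma-\sigma x=s$.
\end{lemma}

\begin{proof}
Define $x$ on $Y_0,Y_1,\dots$ recursively: $x=0$ on $Y_0$, and $x(\sigma w)=sw+\sigma xw$ for $w\in Y_i$. Since $\sigma:Y_i\to Y_{i+1}$ is an isomorphism, this defines a linear map on $Y_{i+1}$, and $x\sigma-\sigma x=s$ on every $Y_i$.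
\end{proof}

\begin{lemma}\label{lem:pairs}
Let $a\in\operatorname{End}_K(V)$, $a\notin K+I$. There is a subset $\Lambda\subseteq V$ of cardinality $\kappa$ such that the family of all vectors $v$ and $av$, $v\in\Lambda$, is linearly independent.
\end{lemma}

\begin{proof}
Linear independence involves finitely many vectors at a time, so Zorn's lemma gives a maximal subset $\Lambda$ with the independence property; $|\Lambda|\le\kappa$. Suppose $|\Lambda|<\kappa$. Let $Y$ be the span of the vectors $v,av$ with $v\in\Lambda$, so $\dim Y<\kappa$, and let $V=Y\oplus Z$. For $0\ne z\in Z$, maximality gives $\alpha z+\beta az\in Y$ with $(\alpha,\beta)\ne(0,0)$, and $\beta\ne0$ because $z\notin Y$. So $az\in Kz+Y$. The composite of $a|_Z$ with the projection $V\to Z$ along $Y$ sends every $z$ into $Kz$, so it is a scalar $\lambda$ by Lemma~\ref{lem:scalar}, and $(a-\lambda)Z\subseteq Y$. Then $(a-\lambda)V\subseteq(a-\lambda)Y+Y$ has dimension less than $\kappa$, so $a\in K+I$, a contradiction.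
\end{proof}

We now write $a$ as a $4\times4$ matrix over $S$. One pair of blocks produces an entry $\sigma$, with which a single conjugation changes the sum of the diagonal entries by an arbitrary commutator $\sigma x-x\sigma$. The other pair produces the entry $1$ that Lemma~\ref{lem:diag} needs.

\begin{proposition}\label{prop:end}
Every $a\in\operatorname{End}_K(V)$ with $a\notin K+I$ is a torsion unit plus a nilpotent in $\operatorname{End}_K(V)$.
\end{proposition}

\begin{proof}
Take $\Lambda$ as in Lemma~\ref{lem:pairs} and split it into three parts $\Lambda_1,\Lambda_2,\Lambda_3$ of cardinality $\kappa$. Let $V_i$ be the span of $\Lambda_i$. The sum $V_1+aV_1+V_2+aV_2+V_3$ is direct and $a$ is injective on each $V_i$. Choose a subspace $P\supseteq V_3$ with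
\[
V=V_1\oplus(aV_1\oplus P)\oplus V_2\oplus aV_2 ;
\]
then $\dim P=\kappa$. Choose isomorphisms $\iota_1:W\to V_1$ and $\iota_3:W\to V_2$, and put $\iota_4=a\iota_3:W\to aV_2$. Define $\iota_2:W=Y_0\oplus\sigma W\to P\oplus aV_1$ by any isomorphism $Y_0\to P$ and by $\iota_2(\sigma w)=a\iota_1w$. All four maps are isomorphisms onto the four summands, so $a'\mapsto X'$, defined by $a'\iota_s=\sum_r\iota_rX'_{rs}$, is a ring isomorphism $\operatorname{End}_K(V)\to\mathrm{M}_4(S)$. Since $a\iota_1=\iota_2\sigma$ and $a\iota_3=\iota_4$, the matrix of $a$ has the form
\[
X=\begin{pmatrix}0&*&0&*\\ \sigma&z_2&0&*\\ 0&*&0&*\\ 0&*&1&z_4\end{pmatrix}.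
\]
By Lemma~\ref{lem:comm} choose $x\in S$ with $x\sigma-\sigma x=z_2+z_4-4$, and apply $\gamma_{12}(x)$. By (E1) and (E2) the diagonal becomes $(-x\sigma,\ z_2+\sigma x,\ 0,\ z_4)$, with sum $4$. In column $3$ only the $(1,3)$ entry could change, and by (E3) it becomes $X_{13}-xX_{23}=0$. So Lemma~\ref{lem:diag}(b) applies with $d_1=\dots=d_4=1$: the matrix $X$ is similar to $1+N+B$ with $N$ strictly lower and $B$ strictly upper triangular. Then $B^4=0$ and $N^4=0$, and $(1+N)^{p^2}=1+N^{p^2}=1$ because $p^2\ge4$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{$E$ is t-fine.} The ring $E$ is nonzero. A nonzero element of $E$ is either the class of a nonzero scalar, which is a torsion unit by Lemma~\ref{lem:lf}, or the class of some $a\notin K+I$, which is covered by Proposition~\ref{prop:end}.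

\emph{$E$ is von Neumann regular.} Given $a\in\operatorname{End}_K(V)$, let $V'$ be a complement of $\ker a$, and let $y$ be the inverse of $a:V'\to aV$ on $aV$ and $0$ on a complement of $aV$. Then $aya=a$, and this equation passes to $E$.

\emph{$E$ is neither periodic nor strongly $\pi$-regular.} Identify $V$ with $W$. Let $\tau$ be $0$ on $Y_0$ and inverse to $\sigma$ on $\sigma W$. Then $\tau\sigma=1$, and $1-\sigma\tau$ is the projection onto $Y_0$, of rank $\kappa$; so $\sigma\tau\ne1$ in $E$. It follows that $\sigma$ has no right inverse in $E$, for $\sigma y=1$ would give $y=\tau\sigma y=\tau$. If $\sigma^n=\sigma^{n+1}y$ in $E$, left multiplication by $\tau^n$ gives $1=\sigma y$, which is impossible. So $E$ is not strongly $\pi$-regular, and by \eqref{eq:chain} it is not periodic.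

\emph{Embeddings.} If $A$ is a unital subring of a t-fine ring, then $p\cdot1=0$ for some prime $p$ by Theorem~\ref{thm:B}, so $pA=0$. Conversely, let $A\ne0$ and $pA=0$. Take $K=\mathbb{F}_p$, an infinite cardinal $\kappa\ge\dim_KA$, and let $V$ be the direct sum of $\kappa$ copies of $A$, so that $\dim V=\kappa$. Let $A$ act on $V$ by left multiplication in each coordinate. For $0\ne a\in A$ the image $aV$ is the direct sum of $\kappa$ copies of $aA\ne0$, so $a$ acts with rank $\kappa$. Hence $A\to\operatorname{End}_K(V)\to E$ is an injective unital homomorphism into a t-fine ring.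
\end{proof}

\begin{remark}
The ring $\operatorname{End}_K(V)$ is clean \cite{CKLNZ}, and idempotents and units map to idempotents and units, so $E$ is clean. Thus even a von Neumann regular, clean, t-fine ring need not be strongly $\pi$-regular. It also follows that $E$ does not decide whether t-fine rings are clean; that question needs the ring of Theorem~\ref{thm:A}.
\end{remark}

\section{Algebraic and PI t-fine rings}\label{sec:pi}

A ring \emph{satisfies a polynomial identity}, or is \emph{PI}, if some polynomial in noncommuting variables with integer coefficients, in which some monomial of highest degree has coefficient $1$, vanishes under every substitution of ring elements. We use two classical theorems. Kaplansky's theorem: a simple PI ring is isomorphic to $\mathrm{M}_n(D)$ with $D$ a division ring of finite dimension over its center. Jacobson's theorem: a ring in which every element $x$ satisfies $x^{m}=x$ for some $m>1$, depending on $x$, is commutative.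

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $R$ be t-fine and $Z=Z(R)$, a locally finite field of characteristic $p$ by Theorem~\ref{thm:B}. If $a\in R$ is a root of a nonzero polynomial over $Z$, the coefficients of this polynomial generate a finite subfield $F$ of $Z$. Then $F[a]$ has finite dimension over $F$, so it is finite and the powers of $a$ repeat. Conversely, a periodic element is a root of the nonzero polynomial $X^m-X^n$, $m\ne n$. This proves the equivalence, and \eqref{eq:chain} shows that a periodic ring is strongly $\pi$-regular and clean.

Let $R$ be t-fine and PI. It is simple by Theorem~\ref{thm:B}, so $R\cong\mathrm{M}_n(D)$ with $D$ finite-dimensional over its center, and this center is isomorphic to $Z(\mathrm{M}_n(D))\cong Z$. Each $x\in D$ is algebraic over $Z$, so as above it lies in a finite commutative subring $F[x]$ of $D$. A finite commutative domain is a field, say with $q$ elements, so $x^q=x$. By Jacobson's theorem $D$ is commutative, hence $D\cong Z$ is a locally finite field.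

Conversely, let $L$ be a locally finite field. Then $\mathrm{M}_n(L)$ is t-fine by Corollary~\ref{cor:field}. It is PI: for $m=n^2+1$ the polynomial $\sum_{\pi}\operatorname{sgn}(\pi)\,x_{\pi(1)}\cdots x_{\pi(m)}$, summed over all permutations $\pi$ of $\{1,\dots,m\}$, is $L$-multilinear and vanishes when two arguments are equal, and any $m$ arguments taken from the $n^2$ matrix units contain a repetition.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BDR}
M. H. Bien, P. V. Danchev, and M. Ramezan-Nassab, \emph{On Semi-Nil Clean Rings with Applications}, arXiv:2408.13164 (2024).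

\bibitem{CKLNZ}
Camillo, Khurana, Lam, Nicholson, and Zhou, \emph{Continuous modules are clean}, J. Algebra 304 (2006).

\bibitem{Nic77}
Nicholson, \emph{Lifting idempotents and exchange rings}, Trans. AMS 229 (1977).

\bibitem{Nic99}
Nicholson, \emph{Strongly clean rings and Fitting's lemma}, Comm. Algebra 27 (1999).

\end{thebibliography}
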